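# Banach spaces with a prescribed number of subsymmetric bases

## A norm summed over words

Everything in this talk turns on one family of norms. Here is its shape; the numerical parameters are fixed in a later section.

Take numbers $\tau_s>0$ and integers $M_s\ge 1$ ($s\in\mathbb N$) with $\sum_s\tau_s\le\frac12$. For a bounded scalar sequence $a=(a_n)$ put
$$\lambda_s(a)=\tau_s\sup\Big\{\sum_{i\le M_s}\frac{|a_{n_i}|}{i}:\ n_1,\dots,n_{M_s}\text{ distinct}\Big\}.\tag{1}$$
Each $\lambda_s$ is a norm that does not see the order of the coordinates. We call $s$ a scale. Let $P\subset\mathbb N$ be an infinite set of scales, let $I$ be a nonempty countable index set, and partition $P=\bigsqcup_{l\in I}P_l$ into infinite sets. Define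
$$\Phi_l(a)=(\lambda_s(a))_{s\in P_l},$$
listed in increasing order of $s$ and regarded as a sequence on $\mathbb N$. So $\Phi_l$ replaces $a$ by the list of its sizes at the scales in $P_l$. For a word $w=(l_1,\dots,l_d)$ with letters in $I$ let $\Phi_w=\Phi_{l_d}\circ\dots\circ\Phi_{l_1}$, and let $\Phi_\emptyset$ be the identity.

Suppose further that for each $l\in I$ we are given a "base norm" $\beta_l$ on sequences, with $|\cdot|_\infty\le\beta_l\le|\cdot|_1$. For $i\in I$ put
$$\|a\|_i=\sum_{w}\beta_{\operatorname{end}(w)}\big(\Phi_w|a|\big),\tag{2}$$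
the sum over all words $w$, where $\operatorname{end}(w)$ is the last letter of $w$ and $\operatorname{end}(\emptyset)=i$. For instance, with $I=\{1,2\}$,
$$\|a\|_1=\beta_1(a)+\beta_1(\Phi_1|a|)+\beta_2(\Phi_2|a|)+\beta_1(\Phi_1\Phi_1|a|)+\beta_2(\Phi_2\Phi_1|a|)+\cdots.$$
Sort the nonempty words by their first letter: if $w=lx$, then $\Phi_w=\Phi_x\circ\Phi_l$, and $\operatorname{end}(w)$ is $\operatorname{end}(x)$ if $x\ne\emptyset$ and $l$ if $x=\emptyset$. Hence
$$\|a\|_i=\beta_i(a)+S(a),\qquad S(a)=\sum_{l\in I}\|\Phi_la\|_l .\tag{3}$$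

Two things can be read off. First, $i$ enters only through $\beta_i(a)$, and $S$ does not depend on the order of the coordinates of $a$; so if $\beta_i$ is order-blind then so is $\|\cdot\|_i$, and if $\beta_i$ sees the order, then $\|\cdot\|_i$ may see it too. Second, the norm $\|\cdot\|_i$ contains every norm $\|\cdot\|_l$, evaluated at $\Phi_la$. If we can find vectors whose images under $\Phi_l$ are almost unit vectors, then $\|\cdot\|_l$ reappears on blocks inside the space normed by $\|\cdot\|_i$.

What is this for? We want one Banach space with several genuinely different bases of a certain kind and no others of that kind. The completions $X_i$ of $c_{00}$ under $\|\cdot\|_i$ will all be isomorphic to a single space $X$, and the unit vector bases of the $X_i$ will be the bases we want.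

## Symmetric and subsymmetric bases, and the theorem

Scalars are real or complex; $c_{00}$ is the space of finitely supported sequences.

**Definition (equivalence).** Two basic sequences $(x_n)$, $(y_n)$, possibly in different Banach spaces, are equivalent if for all scalars $(a_n)$ the series $\sum a_nx_n$ converges if and only if $\sum a_ny_n$ does. Equivalently, there are $0<c\le C$ with $c\|\sum a_ny_n\|\le\|\sum a_nx_n\|\le C\|\sum a_ny_n\|$ for all finitely supported $(a_n)$.

**Definition (symmetric, subsymmetric).** A basic sequence $(x_n)$ is symmetric if it is equivalent to $(x_{\pi(n)})$ for every permutation $\pi$ of $\mathbb N$. It is subsymmetric if it is unconditional and equivalent to each of its subsequences.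

Every symmetric basis is subsymmetric, but not conversely. Both properties are inherited by equivalent basic sequences.

**Definition (1-subsymmetric norm).** A norm on $c_{00}$ is 1-subsymmetric if it depends only on the moduli $|a_n|$, is monotone in them, and is invariant under spreading, $\sum a_ke_k\mapsto\sum a_ke_{n_k}$ for $n_1<n_2<\cdots$.

Such a norm depends only on the ordered list of moduli of the nonzero coordinates. In the completion of $c_{00}$ the unit vectors form a subsymmetric basis. We extend a 1-subsymmetric norm $N$ to bounded sequences, with values in $[0,\infty]$, by $N(a)=\sup_FN(a1_F)$ over finite sets $F$; the extension is still monotone and subadditive.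

**Example.** Let $g(a)=\sup\{\sum_{i\le k}|a_{n_i}|i^{-1/2}:k\ge1,\ n_1<\dots<n_k\}$. This is a 1-subsymmetric norm. The decreasing vector $(1,2^{-1/2},\dots,N^{-1/2})$ has $g\ge\sum_{i\le N}\frac1i$. Reverse it: $a_n=(N+1-n)^{-1/2}$. If $n_1<\dots<n_k$, then $n_i\le N-k+i$, so $a_{n_i}\le(k+1-i)^{-1/2}$. In $\sum_{i\le k}i^{-1/2}(k+1-i)^{-1/2}$ the terms with $i\le\frac{k+1}2$ sum to at most $\big(\frac{k+1}2\big)^{-1/2}\cdot2\big(\frac{k+1}2\big)^{1/2}=2$, and the others likewise. So the reversed vector has $g\le4$. Placing such vectors of growing length on successive intervals and reversing each, we see that the unit vector basis is not symmetric.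

The background is as follows. Read constructed a Banach space with exactly two symmetric bases up to equivalence; in it every symmetric basic sequence is equivalent to the unit vector basis of $\ell_1$ or to one of the two symmetric bases, and his argument works in the same way for subsymmetric basic sequences. Altshuler constructed a Banach space with a symmetric basis, without subspaces isomorphic to $\ell_p$ or $c_0$, in which all symmetric (indeed all subsymmetric) basic sequences are equivalent. The following problem comes from Fernando Albiac, Jose L. Ansorena, Stephen J. Dilworth and Denka Kutzarova, "A dichotomy for subsymmetric basic sequences with applications to Garling spaces", arXiv:1910.02414 (2019): does there exist a Banach space with, up to equivalence, precisely two subsymmetric bases, at least one of which is not symmetric? The answer is yes.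

**Theorem 1.** Let $m,n\in\{0,1,2,\dots\}\cup\{\aleph_0\}$ with $m+n\ge1$. There is a Banach space with, up to equivalence, exactly $m+n$ subsymmetric bases, of which exactly $m$ are symmetric and exactly $n$ are not symmetric. For $(m,n)\ne(1,0)$ the space constructed below has moreover this property: every subsymmetric basic sequence in it is equivalent to one of these $m+n$ bases or to the unit vector basis of $c_0$ or $\ell_1$.

The question is answered by $(m,n)=(1,1)$ (one symmetric basis, one not) and also by $(0,2)$ (neither symmetric).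

**Lemma 2.** Let $(x_k)$ be a subsymmetric basic sequence in a Banach space $X$.

1. $(x_k)$ is seminormalized: $0<\inf\|x_k\|\le\sup\|x_k\|<\infty$.
2. If $(x_k)$ is not weakly null, it is equivalent to the unit vector basis of $\ell_1$.
3. If $(x_k)$ is weakly null and $X$ has an unconditional basis $(z_k)$, then $(x_k)$ is equivalent to a normalized block basis of $(z_k)$, and to every subsequence of that block basis.

*Proof.* (1) If $\inf\|x_k\|=0$, then for arbitrary scalars $(a_k)$ we can choose a subsequence with $\sum|a_k|\|x_{n_k}\|<\infty$. So $\sum a_kx_{n_k}$ converges, hence $\sum a_kx_k$ converges. This is false for $a_k=1/\|x_k\|$. If $\sup\|x_k\|=\infty$, choose $n_1<n_2<\cdots$ with $\|x_{n_k}\|\ge k^2\|x_k\|$. Then $\sum x_k/(k^2\|x_k\|)$ converges, but $\sum x_{n_k}/(k^2\|x_k\|)$ does not, since its terms have norm at least $1$.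

(2) There are a functional $f$, $\delta>0$ and a subsequence with $|f(x_{n_k})|\ge\delta$. Given $(a_k)$, choose unimodular $\theta_k$ with $\theta_ka_kf(x_{n_k})=|a_kf(x_{n_k})|$. With $K$ an unconditionality constant, $K\|\sum a_kx_{n_k}\|\ge\|\sum\theta_ka_kx_{n_k}\|\ge\|f\|^{-1}\delta\sum|a_k|$. The upper $\ell_1$ estimate is the triangle inequality and (1). So the subsequence, hence $(x_k)$, is equivalent to the $\ell_1$ basis.

(3) The Bessaga–Pełczyński selection principle says that a seminormalized weakly null sequence in a space with a basis has a subsequence equivalent to a block basis of that basis. The blocks are seminormalized, and since $(z_k)$ is unconditional, normalizing them does not change the equivalence class. Finally $(x_k)$ is equivalent to all its subsequences. $\square$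

**The case $(m,n)=(1,0)$.** Take $\ell_2$. Its unit vector basis is symmetric. A subsymmetric basis of $\ell_2$ is weakly null, since otherwise $\ell_2$ would contain $\ell_1$, contrary to reflexivity. So it is equivalent to a normalized block basis of the unit vector basis, that is, to the unit vector basis itself. From now on $(m,n)\ne(1,0)$.

**Direct sums do not give two bases.** To get two bases one might add two spaces with one basis each, say $Y=\ell_2\oplus\ell_3$. This gives no subsymmetric basis at all. Indeed $Y$ is reflexive, so by Lemma 2 a subsymmetric basis of $Y$ would be equivalent to a normalized block basis $u_j=(y_j,z_j)$ of the interleaved unit vectors, and to all its subsequences. Pass to a subsequence along which $\|y_j\|\to\eta$. If $\eta>0$ then, because $|c|_{\ell_3}\le|c|_{\ell_2}$, a tail of $(u_j)$ is equivalent to the $\ell_2$ basis. If $\eta=0$, pass to a subsequence with $\sum\|y_j\|\le1$ and $\|z_j\|$ bounded below; the $y$-part of $\sum c_ju_j$ has norm at most $|c|_\infty\le|c|_{\ell_3}$, and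 we get the $\ell_3$ basis. So $Y\cong\ell_2$ or $Y\cong\ell_3$. Either way one of $\ell_2,\ell_3$ embeds in the other; its unit vector basis is weakly null, so by Lemma 2 it is equivalent to a normalized block basis of the other, hence the $\ell_2$ and $\ell_3$ norms would be equivalent on $c_{00}$, which is false.

The point of failure is instructive: the two bases must be bases of the same space, so each must sit inside the span of the other. Formula (3) arranges this. The small computation also shows a second point: a block that carries both kinds of behavior produces the maximum of the two norms, and this is harmless only because the norms are comparable.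

## Harmonic scales

We now fix $\tau_s$ and $M_s$. Notation: $|a|_\infty$ and $|a|_1$ are the $\ell_\infty$ and $\ell_1$ norms; $a_1^*\ge a_2^*\ge\cdots$ is the decreasing rearrangement of $|a|$; $d_a(t)=\#\{n:|a_n|>t\}$; $H_k=\sum_{i\le k}\frac1i$ and $H_0=0$. For sets, $A<B$ means $a<b$ for all $a\in A$, $b\in B$. Intervals may be empty, and $I_1<I_2<\cdots$ ("successive") means $I_p<I_q$ for all $p<q$. Inside order-blind norms, $f\sqcup g$ denotes $f$ and $g$ placed on disjoint sets of coordinates.

For integers $q,d\ge1$,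
$$H_{qd}-H_q=\sum_{r=1}^{d-1}\ \sum_{i=rq+1}^{(r+1)q}\frac1i\le\sum_{r=1}^{d-1}\frac1r\le H_d .$$
Also $\min(qd,M)\le\min(q,M)\min(d,M)$ for every integer $M\ge1$ (clear if $q,d\le M$; otherwise the right side is at least $M$). Hence
$$H_{\min(qd,M)}\le H_{\min(q,M)}+H_{\min(d,M)}\qquad(q,d,M\ge1).\tag{4}$$

Let $W(k)=\sqrt{H_k}$. Then $W(1)=1$ and $W$ increases to $\infty$. Since $H_k/k$ is an average of decreasing numbers, it is nonincreasing, so $W(k)/k=\sqrt{H_k/k^2}$ is nonincreasing, and it is at most $1$. With $r=\lceil\sqrt k\rceil$ we have $H_k\le H_{r^2}\le2H_r$, that is, $W(k)\le\sqrt2\,W(r)$.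

Let $\tau_1=\frac14$ and $\tau_{s+1}=4^{-(s+1)}\tau_s$; then $\sum\tau_s\le\frac12$. Choose $M_1<M_2<\cdots$ inductively so large that, with $h_s=\tau_sH_{M_s}$,
$$\tau_s\sqrt{H_{M_s}}\ge4^s,\qquad h_s\ge4^sh_{s-1}\quad(s\ge2).\tag{5}$$
In particular $h_s\ge4^s\sqrt{H_{M_s}}\ge4^s$. From (1), $\lambda_s\le\tau_s|\cdot|_1$ and $\lambda_s\le h_s|\cdot|_\infty$. For null sequences $\lambda_s(a)=\tau_s\sum_{i\le M_s}a_i^*/i$, and writing $a_i^*=\int_0^\infty1[a_i^*>t]\,dt$ gives
$$\lambda_s(a)=\tau_s\int_0^\infty H_{\min(d_a(t),M_s)}\,dt .\tag{6}$$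
(Example: $a=(0,3,-1,3)$ and $M_s\ge3$. The sum is $3+\frac32+\frac13=\frac{29}6$; the integral is $1\cdot H_3+2\cdot H_2=\frac{11}6+3=\frac{29}6$.) In particular, if $c\in c_{00}$ and $C_\sigma=\{j:|c_j|>\sigma\}$, then $\lambda_s(1_{C_\sigma})=\tau_sH_{\min(|C_\sigma|,M_s)}$, so $\lambda_s(c)=\int_0^\infty\lambda_s(1_{C_\sigma})\,d\sigma$.

**The seeds $t_s$.** Let $t_s$ denote any vector $h_s^{-1}1_A$ with $|A|=M_s$. Then $\lambda_s(t_s)=1$. For $s'<s$ we have $\lambda_{s'}(t_s)=h_{s'}/h_s\le4^{-s}$, and for $s'>s$ we have $\lambda_{s'}(t_s)=\tau_{s'}/\tau_s\le4^{-s'}$. Hence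
$$\lambda_{s'}(t_s)\le4^{-\max(s,s')}\ (s'\ne s),\qquad\sum_{s'\ne s}\lambda_{s'}(t_s)\le(s-1)4^{-s}+\tfrac134^{-s}\le2^{-s}.\tag{7}$$
So the flat vector $t_s$ is visible at the scale $s$ and almost invisible elsewhere: if $s\in P_l$, then $\Phi_lt_s$ is nearly a unit vector.

**Repetition of a pattern.** For finite sequences $c=(c_1,\dots,c_q)$, $\alpha=(\alpha_1,\dots,\alpha_p)$ put $c\otimes\alpha=(c_1\alpha_1,\dots,c_1\alpha_p,c_2\alpha_1,\dots,c_q\alpha_p)$. For example $(2,1)\otimes(3,0,1)=(6,0,2,3,0,1)$. This is what one meets when all blocks of a block sequence look like the same vector $\alpha$.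

**Lemma 3.** For all $s$ and all finite sequences $c,\alpha$,
$$\lambda_s(c\otimes\alpha)\le\lambda_s(c)|\alpha|_\infty+|c|_\infty\lambda_s(\alpha).\tag{8}$$

*Proof.* Let $c=1_C$ with $C\ne\emptyset$. Then $d_{1_C\otimes\alpha}=|C|\,d_\alpha$, which is nonzero only for $t<|\alpha|_\infty$, where $d_\alpha(t)\ge1$. Now (4) and (6) give $\lambda_s(1_C\otimes\alpha)\le|\alpha|_\infty\lambda_s(1_C)+\lambda_s(\alpha)$. In general $|c|=\int_0^{|c|_\infty}1_{C_\sigma}\,d\sigma$, which is a finite positive combination, since $C_\sigma$ takes finitely many values. By subadditivity, $\lambda_s(c\otimes\alpha)\le\int_0^{|c|_\infty}\big(|\alpha|_\infty\lambda_s(1_{C_\sigma})+\lambda_s(\alpha)\big)d\sigma$, which is the right side of (8). $\square$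

This is why the weights are harmonic. For weights $i^{-1/2}$ in place of $1/i$, the norm of $1_C$ lies between $\sqrt{|C|}$ and $2\sqrt{|C|}$. With $|C|=|A|=q$ the analogue of (8) for $1_C\otimes1_A$ would bound a quantity at least $q$ by $4\sqrt q$ times a constant.

## Base norms that tolerate repetition

Let $\mathbb N=P\sqcup Q$ with $P,Q$ infinite. The scales in $P$ feed the maps $\Phi_l$; those in $Q$ go into the base norms. For $D\subset Q$ and a countable collection $\mathcal G$ of pairwise disjoint nonempty finite subsets of $Q$ let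
$$\beta_D=\max\big(|\cdot|_\infty,\sup_{s\in D}\lambda_s\big),\qquad\mu(b)=\sup_k\nu_k(b),\quad\nu_k(b)=\frac{W(k)}k\sum_{i\le k}b_i^*,$$
$$B_G(b)=\sup\Big\{\frac{W(k)}k\sum_{i=1}^k\lambda_{s_i}(b1_{I_i}):\ 1\le k\le|G|,\ s_1<\dots<s_k\text{ in }G,\ I_1<\dots<I_k\text{ intervals}\Big\},$$
$$\beta_{D,\mathcal G}=\max\big(\beta_D,\mu,\sup_{G\in\mathcal G}B_G\big).\tag{9}$$

The order-sensitive part is $B_G$: it looks for the scales of $G$ in increasing order from left to right. For $G=\{s<s'\}$ and $b=(t_s,t_{s'})$, taking $I_1,I_2$ to be the two blocks gives $B_G(b)\ge W(2)$. In the reversed vector $(t_{s'},t_s)$ no intervals $I_1<I_2$ find $t_s$ in $I_1$ and $t_{s'}$ in $I_2$.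

All of these are 1-subsymmetric norms, and $\beta_D$ is order-blind. The only point to check is that $B_G$ is invariant under a spreading $i\mapsto n_i$. If $I_1<\dots<I_k$ are intervals, so are the sets $\{i:n_i\in I_p\}$, and they are successive. Conversely, if $J_1<\dots<J_k$ are finite intervals of indices, the smallest intervals containing $\{n_i:i\in J_p\}$ are successive and contain no other $n_i$.

**Lemma 4.** Each $\beta\in\{\beta_D,\beta_{D,\mathcal G}\}$ satisfies:

* (A1) $|\cdot|_\infty\le\beta\le|\cdot|_1$.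
* (A2) $\beta(c\otimes\alpha)\le11\,\beta(c)\beta(\alpha)$.
* (A3) If $\rho>0$ and $y_j\in c_{00}$ have successive supports, $\beta(y_j)\le\rho$ and $|y_j|_\infty\to0$, then some subsequence satisfies $\beta(\sum c_jy_j)\le2\rho|c|_\infty$ for all finitely supported $c$ (and so do all its subsequences).
* (A4) $\beta(t_s)\le2^{-s}$ for $s\in P$.

(A2) handles blocks that repeat a pattern, (A3) handles blocks with small coordinates, and (A4) makes the seeds from $P$ invisible to the base norms.

*Proof.* **(A1).** We have $\lambda_s\le\tau_s|\cdot|_1\le|\cdot|_1$ and $W(k)/k\le1$, so $\mu\le|\cdot|_1$ and $B_G(b)\le\sum_i\tau_{s_i}|b1_{I_i}|_1\le|b|_1$.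

**(A3).** The goal is a sliding hump over the norms in the definition. $\beta$ is the supremum of $|\cdot|_\infty$ and countably many seminorms: the $\lambda_s$ ($s\in D$) and, for $\beta_{D,\mathcal G}$, the $\nu_k$ and the $B_G$. Enumerate them as $\nu^{(1)},\nu^{(2)},\dots$, padding with zeros if there are only finitely many. Each satisfies $\nu^{(k)}\le C_k|\cdot|_\infty$ for some $C_k$. Moreover $\nu^{(k)}(y)\to0$ as $k\to\infty$ for each $y\in c_{00}$. Indeed $\lambda_s(y)\le\tau_s|y|_1$, $\nu_k(y)\le\frac{W(k)}k|y|_1$ and $B_G(y)\le(\max_{s\in G}\tau_s)|y|_1$, and since the $G$'s are disjoint, only finitely many have $\max_{s\in G}\tau_s$ above a given positive number. So we can alternately choose $\kappa_1<\kappa_2<\cdots$ and $j(1)<j(2)<\cdots$ with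
$$\nu^{(k)}(y_{j(t)})\le2^{-t}\rho\quad\text{for }k\le\kappa_t\text{ and for }k>\kappa_{t+1}.$$
(Given $\kappa_t$, use $|y_j|_\infty\to0$ to find $j(t)$; then choose $\kappa_{t+1}$.) For each $k$ at most one $t$, namely one with $\kappa_t<k\le\kappa_{t+1}$, violates the bound $2^{-t}\rho$, and for it we have the bound $\rho$. Hence $\nu^{(k)}(\sum c_ty_{j(t)})\le|c|_\infty(\rho+\sum_t2^{-t}\rho)=2\rho|c|_\infty$. Since the supports are disjoint, $|\sum c_ty_{j(t)}|_\infty\le\rho|c|_\infty$.

**(A4).** Let $s\in P$. Then $|t_s|_\infty=1/h_s\le4^{-s}$. For $s'\in D$, $s'\ne s$ and $\lambda_{s'}(t_s)\le4^{-s}$ by (7). As $W$ increases and $W(k)/k$ is nonincreasing, $\nu_k(t_s)$ is largest at $k=M_s$, so $\mu(t_s)=W(M_s)/h_s=1/(\tau_s\sqrt{H_{M_s}})\le4^{-s}$ by (5). Finally $B_G(t_s)\le\sum_{s'\in G}\lambda_{s'}(t_s)\le2^{-s}$ by (7). Note for later that $|t_s|_\infty\le4^{-s}$ and $\mu(t_s)\le4^{-s}$ hold for all $s\in\mathbb N$.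

**(A2).** We bound each constituent of $\beta$ on $c\otimes\alpha$; let $c,\alpha\ge0$. First, $|c\otimes\alpha|_\infty=|c|_\infty|\alpha|_\infty$, and by (8) $\lambda_s(c\otimes\alpha)\le2\beta(c)\beta(\alpha)$ for $s\in D$. It remains to treat $\mu$ and $B_G$, when they are part of $\beta$.

**Claim.** If $k\ge1$, $r=\lceil\sqrt k\rceil$, $0\le\kappa_j\le r$ and $\sum\kappa_j\le2k$, then $\frac{W(k)}k\sum\kappa_jc_j\le6\mu(c)$.

Let $\rho=\lceil2k/r\rceil$. Since each $\kappa_j\le r$ and $\sum\kappa_j\le r\rho$,
$$\sum\kappa_jc_j\le r\sum_{i\le\rho}c_i^*\le r\max(\rho/r,1)\sum_{i\le r}c_i^*\le\max(r\rho,r^2)\frac{\mu(c)}{W(r)}.$$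
Here $r\rho\le2k+r\le3k$ and $r^2\le(\sqrt k+1)^2\le4k$. With $W(k)\le\sqrt2\,W(r)$ we get the bound $4\sqrt2\,\mu(c)\le6\mu(c)$.

**The norm $\mu$.** As $W(k)/k$ is nonincreasing, it suffices to consider $\nu_k$ with $k$ at most the length of $c\otimes\alpha$. Let $A$ be a set of $k$ pairs $(j,i)$, $A_j=\{i:(j,i)\in A\}$, $k_j=|A_j|$, $r=\lceil\sqrt k\rceil$. If $k_j\ge r$, then $\sum_{i\in A_j}\alpha_i\le\frac{k_j}{W(k_j)}\mu(\alpha)\le\sqrt2\frac{k_j}{W(k)}\mu(\alpha)$. So these $j$ contribute to $\frac{W(k)}k\sum_{(j,i)\in A}c_j\alpha_i$ at most $\sqrt2\,|c|_\infty\mu(\alpha)$, as $\sum k_j=k$. The $j$ with $k_j<r$ contribute at most $\frac{W(k)}k\sum k_jc_j|\alpha|_\infty\le6|\alpha|_\infty\mu(c)$ by the Claim. So $\mu(c\otimes\alpha)\le8\beta(c)\beta(\alpha)$.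

**The norms $B_G$.** Take $k\le|G|$, $s_1<\dots<s_k$ in $G$, $I_1<\dots<I_k$, and $b=c\otimes\alpha$. Call $\{j\}\times\{1,\dots,p\}$ the $j$-th slice. Let $J_i$ be the set, an interval, of those $j$ whose slice is contained in $I_i$. The rest of $I_i$ lies in at most two slices, called partial for $i$, which it meets in intervals $I_{i,j}$. By (8),
$$\lambda_{s_i}(b1_{I_i})\le\lambda_{s_i}(c1_{J_i})|\alpha|_\infty+|c1_{J_i}|_\infty\lambda_{s_i}(\alpha)+\sum_{j\text{ partial for }i}c_j\lambda_{s_i}(\alpha1_{I_{i,j}}).$$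
Multiply by $W(k)/k$ and sum over $i$.

* First terms: as $J_1<J_2<\cdots$, they give at most $B_G(c)|\alpha|_\infty$.
* Second terms: $\lambda_{s_i}(\alpha)\le B_G(\alpha)$ (use $k=1$), and the $J_i$ are disjoint, so they give at most $B_G(\alpha)\nu_k(c)\le B_G(\alpha)\mu(c)$.
* Third terms: let $\kappa_j=\#\{i:j\text{ partial for }i\}$, so $\sum\kappa_j\le2k$ and $\kappa_j\le k\le|G|$. For fixed $j$ the intervals $I_{i,j}$ are successive in increasing order of $i$, and the $s_i$ increase, so $\sum_i\lambda_{s_i}(\alpha1_{I_{i,j}})\le\frac{\kappa_j}{W(\kappa_j)}B_G(\alpha)$. Let $r=\lceil\sqrt k\rceil$. If $\kappa_j>r$, then $W(\kappa_j)\ge W(k)/\sqrt2$, so $j$ contributes at most $\sqrt2\frac{\kappa_j}kc_jB_G(\alpha)$; in total these give at most $2\sqrt2\,|c|_\infty B_G(\alpha)$. If $\kappa_j\le r$, use $W(\kappa_j)\ge1$: together these $j$ contribute at most $\frac{W(k)}k\sum\kappa_jc_j\,B_G(\alpha)\le6\mu(c)B_G(\alpha)$ by the Claim.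

Altogether $B_G(c\otimes\alpha)\le(1+1+2\sqrt2+6)\beta(c)\beta(\alpha)\le11\beta(c)\beta(\alpha)$. $\square$

The proof shows why $\mu$ accompanies the $B_G$: the second terms and the short partial slices are controlled by $\mu(c)$.

## A chain of base norms

Choose in $Q$ pairwise disjoint infinite sets $D^{(r)}$ ($1\le r\le m$) and collections $\mathcal G^{(r)}$ ($1\le r\le n$), each consisting of finite sets of cardinalities $1,2,3,\dots$, such that all the $D^{(r)}$ and all members of all the $\mathcal G^{(r)}$ are pairwise disjoint. (Split $Q$ into infinitely many infinite sets; use one for each $D^{(r)}$, and cut one into pieces of sizes $1,2,3,\dots$ for each $\mathcal G^{(r)}$.) Here "$1\le r\le m$" means $r\in\mathbb N$ if $m=\aleph_0$. Put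
$$D_r=\bigcup_{r'\ge r}D^{(r')},\qquad\mathcal G_r=\bigcup_{r'\ge r}\mathcal G^{(r')},$$
with $D_1=\emptyset$ if $m=0$. The index set $I$ consists of "symmetric" indices $r\le m$, with base norm $\beta_{D_r}$, and "nonsymmetric" indices $r\le n$, with base norm $\beta_{D_1,\mathcal G_r}$. Write $\beta_l$, $l\in I$, for these norms. Then
$$\beta_{D_1,\mathcal G_1}\ge\beta_{D_1,\mathcal G_2}\ge\dots\ge\beta_{D_1}\ge\beta_{D_2}\ge\cdots.\tag{10}$$
Order $I$ linearly accordingly, so that the nonsymmetric index $1$, if present, is the largest element. Then $l\le l'$ implies $\beta_l\le\beta_{l'}$, and every nonempty subset of $I$ has a maximum: take the least $r$ among its nonsymmetric indices if there are any, otherwise the least $r$ among its symmetric ones. For $m=n=1$ there are just two norms, $\beta_{D_1}$ and $\beta_{D_1,\mathcal G_1}$.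

## One space $X$ with bases $e^l$

With these $\beta_l$, form the norms (2). Each $\Phi_l$ is monotone in $|a|$, pointwise sublinear ($\Phi_l(a+b)\le\Phi_l(a)+\Phi_l(b)$), and unchanged by permuting or spreading $a$. For words, $\Phi_{wx}=\Phi_x\circ\Phi_w$. When $i$ is fixed, write $\beta_w=\beta_{\operatorname{end}(w)}$, with $\operatorname{end}(\emptyset)=i$.

We have $\sum_l|\Phi_la|_1=\sum_{s\in P}\lambda_s(a)\le\frac12|a|_1$, so by induction $\sum_{|w|=d}|\Phi_wa|_1\le2^{-d}|a|_1$. By (A1), $\|a\|_i\le2|a|_1$ for $a\in\ell_1$. Inserting this into (3), and keeping in (2) only the words with prefix $w$, gives for $a\in\ell_1$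
$$S(a)\le2\sum_{s\in P}\lambda_s(a),\qquad\|a\|_i\ge\|\Phi_wa\|_{\operatorname{end}(w)}\quad\text{for all words }w.\tag{11}$$
Compositions of monotone sublinear maps are monotone and sublinear, so $\|\cdot\|_i$ is a 1-subsymmetric norm; $S$ is order-blind.

Let $X_i$ be the completion of $(c_{00},\|\cdot\|_i)$, with unit vector basis $e^i=(e^i_k)_k$, a subsymmetric basis. If $\beta_i$ is order-blind (symmetric index), so is $\|\cdot\|_i$, and $e^i$ is symmetric. If $l\le l'$ then $\|\cdot\|_l\le\|\cdot\|_{l'}$ by (3). Write $1_p$ for the indicator of a set of $p$ coordinates. If $s\in P_l$, then by (11) $\|1_{M_s}\|_i\ge\|\Phi_l1_{M_s}\|_l\ge\lambda_s(1_{M_s})=h_s$. Since $\|1_p\|_i$ is nondecreasing in $p$,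
$$\|1_p\|_i\to\infty\quad(p\to\infty).\tag{12}$$

**Lemma 5.** All the spaces $X_i$, $i\in I$, are isomorphic.

*Proof.* Let $i\ne l$ in $I$.

**Step 1: seeds in $X_i$ span a copy of $X_l$.** Let $P_l=\{s_1<s_2<\cdots\}$, $A_1<A_2<\cdots$ with $|A_k|=M_{s_k}$, $t_k=h_{s_k}^{-1}1_{A_k}$ and $x=\sum c_kt_k$, a finite sum. Since $\lambda_{s_k}(x)\ge|c_k|$, (11) gives $\|x\|_i\ge\|\Phi_lx\|_l\ge\|c\|_l$. For the converse, $\beta_i(x)\le\sum|c_k|2^{-s_k}\le|c|_\infty$ by (A4). By sublinearity $\Phi_lx\le(|c_k|)_k+g_l$ and $\Phi_{l'}x\le g_{l'}$ for $l'\ne l$, where the $g$'s collect the terms $|c_k|\lambda_s(t_k)$ with $s\ne s_k$. By (7), $\sum_{l'}|g_{l'}|_1\le|c|_\infty\sum_k\sum_{s\ne s_k}\lambda_s(t_k)\le|c|_\infty\sum_k2^{-s_k}\le|c|_\infty$. So $S(x)\le\|c\|_l+2|c|_\infty$, and $\|x\|_i\le\|c\|_l+3|c|_\infty\le4\|c\|_l$. Thus $(t_k)\subset X_i$ is equivalent to $e^l$.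

**Step 2: the copy is complemented.** For $x\in c_{00}$ put $f_k(x)=\frac{h_{s_k}}{M_{s_k}}\sum_{n\in A_k}x_n$. Then $f_k(t_{k'})=\delta_{kk'}$. Let $y^*$ be the decreasing rearrangement of $|x|1_{A_k}$ and $M=M_{s_k}$. Chebyshev's sum inequality gives
$$\lambda_{s_k}(x)\ge\tau_{s_k}\sum_{i\le M}\frac{y^*_i}i\ge\tau_{s_k}\frac{H_M}M\sum_{i\le M}y_i^*\ge|f_k(x)|.$$
So by Step 1, $\|\sum f_k(x)t_k\|_i\le4\|(f_k(x))_k\|_l\le4\|\Phi_lx\|_l\le4\|x\|_i$. Hence $x\mapsto\sum f_k(x)t_k$ extends to a bounded projection onto the closed span of $(t_k)$, and $X_l$ is isomorphic to a complemented subspace of $X_i$.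

**Step 3: decomposition.** Exchanging roles, $X_i$ is isomorphic to a complemented subspace of $X_l$. By subsymmetry and unconditionality $X_i=[e^i_{2k}]\oplus[e^i_{2k-1}]\cong X_i\oplus X_i$, and likewise for $l$. By Pełczyński's decomposition method, if $X_i\cong X_l\oplus V$, then $X_i\cong X_l\oplus X_l\oplus V\cong X_l\oplus X_i$; symmetrically $X_l\cong X_i\oplus X_l$. So $X_i\cong X_l$. $\square$

Let $X$ be this common space. Each $e^l$ corresponds to a subsymmetric basis of $X$.

**Why a chain.** Lemma 5 used only (A1) and (A4). Suppose we had two such base norms for which neither of $\|\cdot\|_1,\|\cdot\|_2$ dominated a multiple of the other. In $X_1$ take disjoint successive $u_k=e^1_{n_k}+t_k$, with seeds $t_k$ as in Step 1 for $l=2$. Then $\|\sum c_ku_k\|_1$ is at least the maximum and at most the sum of $\|\sum c_ke^1_{n_k}\|_1=\|c\|_1$ and $\|\sum c_kt_k\|_1\in[\|c\|_2,4\|c\|_2]$. So $(u_k)$ would be a subsymmetric basic sequence with norm equivalent to $\|c\|_1+\|c\|_2$, equivalent to neither $e^1$ nor $e^2$. The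 chain (10) removes this obstacle.

## The bases $e^l$ are pairwise different

**Lemma 6.** If $i$ is a nonsymmetric index, $e^i$ is not symmetric. The bases $e^l$, $l\in I$, are pairwise nonequivalent.

*Proof.* **Step 1: test vectors.** We want vectors whose norm changes when blocks are reversed. For $G=\{s_1<\dots<s_k\}$, a member of some $\mathcal G^{(r)}$, let $b_G=(t_{s_1},\dots,t_{s_k})$ (concatenated flat blocks) and $b_G'=(t_{s_k},\dots,t_{s_1})$, a permutation of $b_G$. For $b\in\{b_G,b_G'\}$:

* $|b|_\infty\le1$, and $\mu(b)\le\sum_i\mu(t_{s_i})\le\sum_i4^{-s_i}\le1$;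
* $S(b)\le2\sum_i\sum_{s\in P}\lambda_s(t_{s_i})\le2\sum_i2^{-s_i}\le2$, by (11) and (7), since $s_i\in Q$;
* $\lambda_s(b)\le\sum_i4^{-s_i}\le1$ for $s\notin G$, in particular for $s\in D_1$;
* $B_{G'}(b)\le\sum_{s'\in G'}\lambda_{s'}(b)\le\sum_i2^{-s_i}\le1$ if $G'\cap G=\emptyset$.

Taking the blocks as intervals, $B_G(b_G)\ge\frac{W(k)}k\sum_{i\le k}\lambda_{s_i}(t_{s_i})=W(k)$.

**Step 2: $B_G(b_G')\le2$.** Consider $\frac{W(q)}q\sum_{m\le q}\lambda_{s_{i_m}}(b_G'1_{I_m})$ with $i_1<\dots<i_q$ and $I_1<\dots<I_q$ (here $m$ is a summation index), and recall $W(q)/q\le1$. Split $b_G'$ into its blocks. The contributions of the blocks $t_{s_i}$ with $i\ne i_m$ sum to at most $\sum_i\sum_{s'\ne s_i}\lambda_{s'}(t_{s_i})\le\sum_i2^{-s_i}\le1$. The remaining term for $m$ is nonzero only if $I_m$ meets the block of $t_{s_{i_m}}$. This cannot happen for two indices $m<m'$, because the block of $t_{s_{i_{m'}}}$ lies entirely to the left of that of $t_{s_{i_m}}$, while $I_m<I_{m'}$. So at most one such term is nonzero, and it is at most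 $1$.

**Step 3: $e^i$ is not symmetric for a nonsymmetric index.** Let $i$ be the nonsymmetric index $r$ and $G\in\mathcal G^{(r)}$. Then $\|b_G\|_i\ge W(|G|)$ and $\|b_G'\|_i\le2+2=4$. Put the vectors $b_G$, $G\in\mathcal G^{(r)}$, on successive disjoint intervals, and let $\pi$ be a permutation of $\mathbb N$ that preserves these intervals and rearranges each $b_G$ into $b_G'$. If $e^i$ were symmetric, $(e^i_k)$ and $(e^i_{\pi(k)})$ would be $C$-equivalent for some $C$, so $W(|G|)\le4C$ for all $G\in\mathcal G^{(r)}$. But $|G|$ is unbounded on $\mathcal G^{(r)}$.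

**Step 4: nonequivalence.** A symmetric and a nonsymmetric index give nonequivalent bases by Step 3. For nonsymmetric $r<r'$ and $G\in\mathcal G^{(r)}$ we have $\|b_G\|_r\ge W(|G|)$, while $\|b_G\|_{r'}\le1+2$, since all members of $\mathcal G_{r'}$ are disjoint from $G$. For symmetric $r<r'$ and $s\in D^{(r)}$ we have $\|t_s\|_r\ge\lambda_s(t_s)=1$, while $\|t_s\|_{r'}\le4^{-s}+2\cdot2^{-s}$ by (7) and (11), since $s\in Q\setminus D_{r'}$; let $s\to\infty$ in $D^{(r)}$. $\square$

## Block sequences: how mass moves through the words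

**Proposition 7.** Every normalized block basis of $e^i$ in $X_i$ ($i\in I$) has a subsequence equivalent to the unit vector basis of $\ell_1$ or $c_0$, or to $e^l$ for some $l\in I$.

The first idea is a dichotomy on the coordinates of the blocks $u_j$: if they have coordinates that stay large, expect $e^i$; if $|u_j|_\infty\to0$, expect $c_0$ by (A3). The second half is wrong. The seeds $t_k$ of Lemma 5 have $|t_k|_\infty\to0$, yet they span $e^l$, because $\Phi_lt_k$ has a coordinate equal to $1$. The large coordinates may appear only after applying some $\Phi_w$, and there are infinitely many $w$. In addition $\Phi_wu_j$ may have a nonzero pointwise limit. So we carry out the analysis at every word: subtract the limit, split the moving part into large coordinates $x_j$ and small coordinates $y_j$, and pass the small part on to the next words.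

*Proof.* The norm of $\sum c_ju_j$ depends only on moduli of coordinates, so assume $u_j\ge0$, $\|u_j\|_i=1$ and coefficients $c_j\ge0$. There are countably many words, and all coordinates of $\Phi_wu_j$ are at most $\beta_w(\Phi_wu_j)\le1$. Passing to a subsequence we have, for every $w$,
$$\Phi_wu_j\to\varphi_w\ \text{pointwise},\qquad\beta_w(\Phi_wu_j)\to b_w.\tag{13}$$
Since $\sum_w\beta_w(\Phi_wu_j)=1$, $\sum_wb_w\le1$.

**Case 1: $\gamma:=1-\sum_wb_w>0$.** Mass escapes along the words, and this gives $\ell_1$. For each finite set $F$ of words, $\sum_{w\in F}\beta_w(\Phi_wu_j)\to\sum_{w\in F}b_w\le1-\gamma$, so $\sum_{w\notin F}\beta_w(\Phi_wu_j)\ge\gamma/2$ for large $j$. Inductively we find a subsequence and disjoint finite sets $F_j$ of words with $\sum_{w\in F_j}\beta_w(\Phi_wu_j)\ge\gamma/4$. By monotonicity $\|\sum c_ju_j\|_i\ge\sum_j\sum_{w\in F_j}\beta_w(\Phi_w(c_ju_j))\ge\frac\gamma4\sum c_j$. The upper estimate is the triangle inequality.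

**Case 2: $\sum_wb_w=1$.** Enumerate the words as $w_1=\emptyset,w_2,\dots$ so that prefixes precede, and fix $\varepsilon_w>0$ with $\sum_w\varepsilon_w\le1$.

**Step 1: set-up for the induction over words.** This step says what will be constructed. We construct infinite sets $\mathbb N=N_0\supset N_1\supset N_2\supset\cdots$; for $w=w_r$ write $N_w=N_r$. For each $w$ there will be successive finite intervals $I_j^w$ of $\mathbb N$ (possibly empty), defined for $j\in N_v$ if $w=vl$ with $l\in I$, and for all $j$ if $w=\emptyset$. Put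
$$m_j^w=1_{I_j^w}\Phi_wu_j,$$
the moving part of $\Phi_wu_j$. For $w=\emptyset$ let $I_j^\emptyset$ be the smallest interval containing $\operatorname{supp}u_j$; so $m_j^\emptyset=u_j$ and $\varphi_\emptyset=0$. Now suppose that $w=w_r$, $N_{r-1}$ and the intervals $I_j^w$, $j\in N_{r-1}$, are given. Put $k=\operatorname{end}(w)$ and, for $s\in P$, let $\varphi_w'(s)=\lim_j\lambda_s(\Phi_wu_j)$. If $s\in P_l$, this is the coordinate of $\varphi_{wl}$ corresponding to $s$; in particular the limit exists.

**Step 2: $\varphi_w$ is a null sequence.** By (11), $\|\Phi_wu_j\|_k\le1$, so $\|\varphi_w1_{[1,p]}\|_k\le1$ for all $p$. If infinitely many coordinates of $\varphi_w$ were at least $\delta>0$, we would get $\delta\|1_p\|_k\le1$ for all $p$, contrary to (12).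

**Step 3: the large coordinates and their order.** We find the limiting pattern of large coordinates in $m_j^w$. Let $m_j^{(1)}\ge m_j^{(2)}\ge\cdots$ be the decreasing rearrangement of $m_j^w$, with $m_j^{(i)}=0$ for $i>|I_j^w|$; for $i\le|I_j^w|$ let $m_j^{(i)}$ be attained at $\pi_j(i)\in I_j^w$, these positions being distinct. Pass to an infinite subset of $N_{r-1}$ along which $m_j^{(i)}\to\alpha_i$ for all $i$. Since $m_j^{(p)}\|1_p\|_k\le\|\Phi_wu_j\|_k\le1$, we get $\alpha_p\|1_p\|_k\le1$, so $\alpha_p\to0$. Let $a_w=\alpha_1$; then $a_w\le b_w$, since $|\cdot|_\infty\le\beta_w$. Let $p_0=\#\{i:\alpha_i>0\}\le\infty$; below, $i\le p_0$ always means a finite index. For $i\le p_0$, $\pi_j(i)$ is defined for all large $j$, and $\pi_j(i)\to\infty$ because the $I_j^w$ are successive. Passing to a diagonal subsequence, for all $i,i'\le p_0$ the truth value of $\pi_j(i)<\pi_j(i')$ is eventually constant; this defines a linear order $\prec$ on $\{i:i\le p_0\}$.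

**Step 4: splitting $m_j^w=x_j+y_j$.** Here we separate large and small coordinates with summable errors. Fix $\eta_t>0$ with $\sum\eta_t\le\varepsilon_w/4$ and let $k_t=\min(t,p_0)$. Choose $j(1)<j(2)<\cdots$ such that for $j=j(t)$ we have $k_t\le|I_j^w|$, $\pi_j$ orders $\{1,\dots,k_t\}$ according to $\prec$, and
$$\sum_{i\le k_t}|m_j^{(i)}-\alpha_i|\le\eta_t,\qquad\sum_{i\le k_t}\varphi_w(\pi_j(i))\le\eta_t.\tag{14}$$
The last condition is possible because $\varphi_w$ is null and $\pi_j(i)\to\infty$. For $j=j(t)$ write $k(j)=k_t$ and $R_j=\{\pi_j(i):i\le k(j)\}$; this assignment is kept when we pass to further subsequences. Let $x_j=1_{R_j}m_j^w$ and $y_j=m_j^w-x_j$. If $a_w=0$, then $k(j)=0$ and all $x_j=0$.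

We have $|y_j|_\infty=m_j^{(k(j)+1)}\to0$. Indeed, if $p_0<\infty$ then eventually $k(j)=p_0$ and $m_j^{(p_0+1)}\to\alpha_{p_0+1}=0$; if $p_0=\infty$ then $m_{j(t)}^{(t+1)}\le m_{j(t)}^{(t)}\le\alpha_t+\eta_t\to0$.

**Step 5: localizing the small part in the scales.** We arrange that different $y_j$ are seen at different scales. Since $\lambda_s(y_j)\le h_s|y_j|_\infty\to0$ for each $s$, and $\sum_{s>\sigma}\lambda_s(y_j)\le\sum_{s>\sigma}\tau_s|y_j|_1\to0$ as $\sigma\to\infty$ for each $j$, we can alternately choose a further subsequence $j'(1)<j'(2)<\cdots$ and $0=\sigma_1<\sigma_2<\cdots$ with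
$$\sum_{s\le\sigma_t}\lambda_s(y_{j'(t)})\le\eta_t,\qquad\sum_{s>\sigma_{t+1}}\lambda_s(y_{j'(t)})\le\eta_t.$$
Put $\Omega_{j'(t)}=(\sigma_t,\sigma_{t+1}]$. Finally pass to a further subsequence, with $\beta_w(y_j)\le b_w+\varepsilon_w$ for all members (possible, as $\beta_w(y_j)\le\beta_w(\Phi_wu_j)\to b_w$), for which the conclusion of (A3) holds with $\rho=b_w+\varepsilon_w$. The resulting index set is $N_r$. For $l\in I$ and $j\in N_r$ let $I_j^{wl}$ be the set of positions, in the enumeration of $P_l$, of the elements of $P_l\cap\Omega_j$. These are successive finite intervals, as required. We also write $\Omega_j^w,x_j^w,y_j^w$.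

**Step 6: four estimates.** These are all we shall need about the word $w$. For all finitely supported $c\ge0$ on $N_r$, all finite $C\subset N_r$ and all $s\in P$ the following hold, where $E_w=E_w'+E_w'':P\to[0,\infty)$ does not depend on $c,C$, and $\sum_{s\in P}E_w(s)\le2\varepsilon_w$:

* (P1) $\lambda_s\big(\varphi_w+\sum_{j\in C}x_j\big)\le\varphi_w'(s)+a_w\lambda_s(1_C)+E_w'(s)$;
* (P2) $\lambda_s\big(\sum c_jy_j\big)\le\sum_jc_j\lambda_s(y_j)1_{\Omega_j}(s)+|c|_\infty E_w''(s)$;
* (P3) $\beta_w\big(\sum c_jx_j\big)\le11b_w\beta_w(c)+\varepsilon_w|c|_\infty$, and $x_j=0$ for all $j$ if $a_w=0$;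
* (P4) $\beta_w\big(\sum c_jy_j\big)\le2(b_w+\varepsilon_w)|c|_\infty$.

(P4) is (A3). (P2) holds by subadditivity with $E_w''(s)=\sum_j\lambda_s(y_j)1[s\notin\Omega_j]$, and $\sum_sE_w''(s)\le2\sum_t\eta_t\le\varepsilon_w/2$.

For (P1), let $\bar x_j$ ($j\in N_r$) have the value $\alpha_i$ at $\pi_j(i)$ for $i\le k(j)$ and $0$ elsewhere. Let $\varphi^\circ$ be $\varphi_w$ set to $0$ on $\bigcup_{j\in N_r}R_j$, and $g=(\varphi_w-\varphi^\circ)+\sum_{j\in N_r}|x_j-\bar x_j|$. By (14), $|g|_1\le2\sum\eta_t\le\varepsilon_w/2$. So $\lambda_s(g)\le\tau_s|g|_1=:E_w'(s)$, where $\sum_sE_w'(s)\le\varepsilon_w/4$, and $\varphi_w+\sum_Cx_j\le\varphi^\circ+\sum_C\bar x_j+g$. The vectors $\varphi^\circ$, $\bar x_j$ are disjointly supported. Hence, with $q=|C|\ge1$ and $\alpha=(\alpha_i)$, the distribution function of $\varphi^\circ+\sum_C\bar x_j$ is at most $d_{\varphi_w}+q\,d_\alpha$. For $0<t<\alpha_1$ this is at most $q(d_{\varphi_w}+d_\alpha)$ with $1\le d_{\varphi_w}+d_\alpha<\infty$, and (4) applies; for $t\ge\alpha_1$ it equals $d_{\varphi_w}$.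 Integrating with (6),
$$\lambda_s\Big(\varphi^\circ+\sum_C\bar x_j\Big)\le\lambda_s(\varphi_w\sqcup\alpha)+\alpha_1\lambda_s(1_C),$$
which is trivial for $C=\emptyset$. It remains to see that $\lambda_s(\varphi_w\sqcup\alpha)\le\varphi_w'(s)$. Fix $p$ and a finite $p'\le p_0$. For large $j\in N_r$, $\Phi_wu_j$ is close to $\varphi_w$ on $[1,p]$ and takes values close to $\alpha_i$ at the distinct positions $\pi_j(i)>p$, $i\le p'$. Hence $\lambda_s\big(\varphi_w1_{[1,p]}\sqcup(\alpha_i)_{i\le p'}\big)\le\lim_j\lambda_s(\Phi_wu_j)=\varphi_w'(s)$; let $p\to\infty$ and $p'\to p_0$.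

For (P3), (A1) and (14) give $\beta_w(\sum c_j|x_j-\bar x_j|)\le|c|_\infty\sum_j|x_j-\bar x_j|_1\le\varepsilon_w|c|_\infty$. Let $p$ be the maximal $k(j)$ with $c_j\ne0$; if $p=0$ (or $c=0$) there is nothing more to prove. Let $\alpha^{\prec,p}$ be $(\alpha_i)_{i\le p}$ arranged in the order $\prec$. Each $\bar x_j$ involved is, up to spreading, $\alpha^{\prec,p}$ with some coordinates deleted, and the sets $R_j\subset I_j^w$ are successive. So, up to spreading and setting some coordinates to $0$, $\sum c_j\bar x_j$ is $c'\otimes\alpha^{\prec,p}$, where $c'$ lists the nonzero $c_j$ in order. By (A2), $\beta_w(\sum c_j\bar x_j)\le11\beta_w(c)\beta_w(\alpha^{\prec,p})$. Since for large $j\in N_r$ the map $\pi_j$ orders $\{1,\dots,p\}$ by $\prec$, we have $\beta_w(\alpha^{\prec,p})=\lim_j\beta_w\big(\sum_{i\le p}m_j^{(i)}e_{\pi_j(i)}\big)\le\lim_j\beta_w(\Phi_wu_j)=b_w$.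

**Step 7: the subsequence.** We choose indices for which the words not yet processed carry little mass. Choose $q_1\le q_2\le\cdots\to\infty$ with $\sum_{r>q_t}b_{w_r}<2^{-t-1}$. Because $\sum_wb_w=1$,
$$\sum_{r>q_t}\beta_{w_r}(\Phi_{w_r}u_j)=1-\sum_{r\le q_t}\beta_{w_r}(\Phi_{w_r}u_j)\to\sum_{r>q_t}b_{w_r}\qquad(j\to\infty).$$
So we can choose $j_1<j_2<\cdots$ with $j_t\in N_{q_t}$ and
$$\sum_{r>q_t}\beta_{w_r}(\Phi_{w_r}u_{j_t})<2^{-t}.\tag{15}$$
Let $v_t=u_{j_t}$, and write $m_t^w,x_t^w,y_t^w,\Omega_t^w$ for $m_{j_t}^w,x_{j_t}^w,y_{j_t}^w,\Omega_{j_t}^w$. For $w=w_r$ let $T_w=\{t:q_t\ge r\}$, a cofinite set. Then $j_t\in N_w$ for $t\in T_w$, and $T_w\subset T_v$ for prefixes $v$ of $w$.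

**Step 8: a pointwise bound for $\Phi_w(\sum c_tv_t)$.** This is the heart of the upper estimate. Let $c\ge0$ be finitely supported with $|c|_\infty=1$. We claim that for every $w$ and every $0\le c'\le c$ supported in $T_w$, pointwise
$$\Phi_w\Big(\sum c_t'v_t\Big)\le\varphi_w+\sum_tc_t'm_t^w+\sum_{w=vx,\ x\ne\emptyset}a_v\Phi_x(c)+\sum_{w=vlx,\ l\in I}\Phi_x(E_v^l),\tag{16}$$
where $E_v^l$ is $E_v|_{P_l}$ viewed as a sequence, and the last two sums run over the finitely many decompositions of $w$ of the indicated form.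

For $w=\emptyset$ this is an equality. Suppose it holds for $v$, let $w=vl$, and let $c'$ be supported in $T_w\subset T_v$. Apply $\Phi_l$ to (16) for $v$, writing $m_t^v=x_t^v+y_t^v$; the right side is bounded, so this makes sense. By sublinearity, and since $\Phi_l\circ\Phi_x=\Phi_{xl}$, the last two sums for $v$ yield the terms of the last two sums for $w$ that come from decompositions whose $v$-part is a proper prefix of the present $v$. It remains to bound, for $s\in P_l$, the numbers $\lambda_s(\varphi_v+\sum c_t'x_t^v)$ and $\lambda_s(\sum c_t'y_t^v)$. Since $c'\le1$,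
$$\varphi_v+\sum c_t'x_t^v=\int_0^1\Big(\varphi_v+\sum_{t:\,c_t'>\sigma}x_t^v\Big)d\sigma,$$
a finite convex combination. By (P1) and the formula $\lambda_s(c')=\int_0^\infty\lambda_s(1_{\{c'>\sigma\}})\,d\sigma$ after (6), the first number is at most $\varphi_v'(s)+a_v\lambda_s(c')+E_v'(s)$. By (P2) and $y_t^v\le\Phi_vv_t$, the second is at most $\sum_tc_t'\lambda_s(\Phi_vv_t)1_{\Omega_t^v}(s)+E_v''(s)$, and the sum here is the coordinate of $\sum c_t'm_t^w$ at $s$, by the definition of $I_j^{vl}$. Finally $\varphi_v'(s)$ is the coordinate of $\varphi_w$ at $s$, $\lambda_s(c')\le\lambda_s(c)$ gives the term $a_v\Phi_x(c)$ with $x=l$, and $E_v'(s)+E_v''(s)=E_v(s)$ gives the term with $x=\emptyset$ in the last sum. This proves (16) for $w$.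

**Step 9: summation over words.** We turn (16) into a norm estimate. By subadditivity,
$$\Big\|\sum c_tv_t\Big\|_i\le\sum_w\sum_{t\notin T_w}c_t\beta_w(\Phi_wv_t)+\sum_w\beta_w\Big(\Phi_w\Big(\sum_{t\in T_w}c_tv_t\Big)\Big),$$
and the first sum equals $\sum_tc_t\sum_{r>q_t}\beta_{w_r}(\Phi_{w_r}v_t)\le\sum_t2^{-t}\le1$ by (15). For the second, apply $\beta_w$ to (16) with $c'=c1_{T_w}$ and sum over $w$, noting $\operatorname{end}(vx)=\operatorname{end}(x)$ for $x\ne\emptyset$:

* $\sum_w\beta_w(\varphi_w)\le\sum_wb_w=1$ (restrict to $[1,p]$, let $j\to\infty$, then $p\to\infty$);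
* $\sum_w\beta_w\big(\sum_{t\in T_w}c_tm_t^w\big)\le\sum_{w:\,a_w>0}11b_w\beta_w(c)+\sum_w(3\varepsilon_w+2b_w)$, by (P3) and (P4), and the last sum is at most $5$;
* $\sum_va_v\sum_{x\ne\emptyset}\beta_{\operatorname{end}(x)}(\Phi_xc)=\sum_va_vS(c)\le\sum_{v:\,a_v>0}b_vS(c)$;
* $\sum_{v,l}\sum_x\beta_{\operatorname{end}(lx)}(\Phi_xE_v^l)=\sum_{v,l}\|E_v^l\|_l\le2\sum_v\sum_sE_v(s)\le4$.

Hence, with the absolute constant $A=11$ and, by homogeneity, for all finitely supported $c\ge0$,
$$\Big\|\sum c_tv_t\Big\|_i\le A|c|_\infty+11\sum_{w:\,a_w>0}b_w\big(S(c)+\beta_w(c)\big).\tag{17}$$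

**Step 10: identifying the limit.** If $a_w=0$ for all $w$, then (17) and $\|\sum c_tv_t\|_i\ge|c|_\infty$ (each $\|v_t\|_i=1$) give equivalence to the $c_0$ basis.

Otherwise let $l^*=\max\{\operatorname{end}(w):a_w>0\}$, which exists because every nonempty subset of $I$ has a maximum. Then $\beta_w\le\beta_{l^*}$ for the words in (17), so $S(c)+\beta_w(c)\le\|c\|_{l^*}$ by (3), and as $\sum b_w=1$, (17) gives $\|\sum c_tv_t\|_i\le(A+11)\|c\|_{l^*}$.

For the lower estimate choose $w$ with $a_w>0$ and $\operatorname{end}(w)=l^*$. As $|m_t^w|_\infty\to a_w$, there is $t_0$ with $[t_0,\infty)\cap\mathbb N\subset T_w$ such that for $t\ge t_0$ the vector $m_t^w$ has a coordinate at least $a_w/2$ in $I_{j_t}^w$, and these intervals are successive. By monotonicity $\Phi_w(\sum c_tv_t)\ge c_t\Phi_wv_t\ge c_tm_t^w$ for each $t\ge t_0$; as the $m_t^w$ are disjointly supported, $\Phi_w(\sum c_tv_t)\ge\sum_{t\ge t_0}c_tm_t^w$ pointwise. By (11) and 1-subsymmetry, $\|\sum c_tv_t\|_i\ge\frac{a_w}2\|(c_t)_{t\ge t_0}\|_{l^*}$. So $(v_t)_{t\ge t_0}$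 is equivalent to $e^{l^*}$. $\square$

## Every subsymmetric basis of $X$ is one of the $e^l$

*Proof of Theorem 1.* The case $(m,n)=(1,0)$ was done with $\ell_2$. Let $(m,n)\ne(1,0)$.

**Step 1: subsymmetric basic sequences.** We prove the last assertion of the theorem. Let $(x_k)$ be a subsymmetric basic sequence in $X\cong X_i$. If it is not weakly null, it is equivalent to the $\ell_1$ basis by Lemma 2(2). If it is weakly null, then by Lemma 2(3) it is equivalent to a normalized block basis of $e^i$ and to all its subsequences. By Proposition 7, $(x_k)$ is equivalent to the unit vector basis of $\ell_1$ or $c_0$, or to some $e^l$.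

**Step 2: a basis of $X$ is not equivalent to the $c_0$ basis.** Otherwise $X\cong c_0$. Then $e^l$ is not equivalent to the $\ell_1$ basis, since $c_0^*$ is separable and $\ell_1^*$ is not; hence it is weakly null by Lemma 2(2). By Lemma 2(3), $e^l$ is equivalent to a normalized block basis of the unit vector basis of $c_0$, that is, to the $c_0$ basis. This contradicts (12).

**Step 3: a basis of $X$ is not equivalent to the $\ell_1$ basis.** Otherwise $X\cong\ell_1$ has the Schur property, so no $e^l$ is weakly null, and every $e^l$ is equivalent to the $\ell_1$ basis, which is symmetric. As $(m,n)\ne(1,0)$, either $n\ge1$, and some $e^l$ is not symmetric, or there are at least two indices, with nonequivalent bases. Both contradict Lemma 6.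

**Step 4: counting.** By Steps 1–3 every subsymmetric basis of $X$ is equivalent to some $e^l$, $l\in I$. By Lemmas 5 and 6 the $e^l$ are $|I|=m+n$ pairwise nonequivalent subsymmetric bases of $X$. Those with symmetric index, $m$ of them, are symmetric; the other $n$ are not. $\square$

With $m=n=1$ we obtain a Banach space with, up to equivalence, precisely two subsymmetric bases, exactly one of which is not symmetric; with $m=0$, $n=2$ we obtain one with precisely two subsymmetric bases, neither of which is symmetric.
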